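# Overtwisted open books with right-veering monodromy and large essential translation distance

## 1. Pairs of arcs, saddles, and the surface a movie sweeps out

Let $\Sigma=\Sigma_{g,b}$ be a compact connected oriented surface of genus $g$ with $b\ge 4$ boundary components. Call four of these components $C_{x_1},C_{x_2},C_{y_1},C_{y_2}$, choose one point $x_1,x_2,y_1,y_2$ on each, and call the remaining components $D_1,\dots,D_{b-4}$.

**Definition (system).** A *system* $A=\{a^1,a^2\}$ is a pair of disjoint properly embedded arcs, oriented from $\{x_1,x_2\}$ to $\{y_1,y_2\}$, using all four points. We label so that $a^s$ starts at $x_s$ and ends at $y_{\sigma(s)}$; the bijection $\sigma$ is the *matching* of $A$.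

Cutting along an arc that joins two different boundary components merges them and does not disconnect. Hence $\Sigma\setminus A$ is connected, of genus $g$.

**Definition (saddle).** Let $\delta$ be a simple arc with interior in $\Sigma\setminus A$ from the *left* side of $a^1$ to the *left* side of $a^2$. Replacing $A$ by the result of coherent band surgery along $\delta$ is a *left saddle*. If $\delta$ runs from the right side of $a^1$ to the right side of $a^2$, it is a *right saddle*.

Since $\Sigma\setminus A$ is connected, both kinds exist for every $A$. After a left saddle, the new arc from $x_1$ follows the left side of $a^1$, then one side of $\delta$, then the left side of $a^2$ to $y_{\sigma(2)}$. The new arc from $x_2$ follows the left side of $a^2$, then the other side of $\delta$, then the left side of $a^1$ to $y_{\sigma(1)}$. So the new pair $A'$ is again a system, the matching is switched, and after pushing off, $A'$ has interior disjoint from $A$.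

**Example (the square).** Suppose part of $\Sigma$ is a planar region with holes at $x_1=(1,-1)$, $y_1=(1,1)$, $x_2=(-1,1)$, $y_2=(-1,-1)$. Let $a^1$ be the right edge of the square, going up, and $a^2$ the left edge, going down. Their left sides face each other; take $\delta$ to be the horizontal segment between their midpoints. The left saddle produces the bottom edge, from $x_1$ to $y_2$, and the top edge, from $x_2$ to $y_1$. Stand at $x_1$ looking along $a^1$ (north): the new arc leaves to the west, on your left. Stand at $y_1$ looking along $a^1$ (south): the new arc leaves to the west, on your right.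

This holds in general. The new arcs lie on the left sides of the old ones, and at the $y$'s the old arcs are viewed backwards. Seen from its endpoint on $\partial\Sigma$, the new arc lies

$$\begin{aligned}\text{left saddle:}&\quad\text{left of the old arc at }x_1,x_2,\quad\text{right at }y_1,y_2;\\ \text{right saddle:}&\quad\text{right of the old arc at }x_1,x_2,\quad\text{left at }y_1,y_2.\end{aligned}\tag{1}$$

**The swept surface.** Let $\phi$ be a diffeomorphism of $\Sigma$ that is the identity near $\partial\Sigma$, and let $M_{(\Sigma,\phi)}$ be the closed 3-manifold obtained from $\Sigma\times[0,1]/(p,1)\sim(\phi(p),0)$ by collapsing each circle $\{p\}\times S^1$, $p\in\partial\Sigma$. Take a sequence of systems $A_0\to A_1\to\dots\to A_m$, each obtained from the previous one by a saddle (up to isotopy rel $\partial\Sigma$), and suppose $\phi(A_m)=A_0$. Play the sequence as a movie in $t\in[0,1]$. The frames sweep out a surface in $\Sigma\times[0,1]$. It closes up at $t=1$ because $(A_m,1)\sim(A_0,0)$, and it closes up along the collapsed circles by four meridian discs, one at each of $x_1,x_2,y_1,y_2$. We get a closed oriented surface $S\subset M_{(\Sigma,\phi)}$.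

What is it for? The manifold $M_{(\Sigma,\phi)}$ carries a contact structure, tight contact structures satisfy an Euler class inequality on closed surfaces, and on $S$ this Euler class can be read off from the numbers of left and right saddles. We shall see that exactly one right saddle in a movie of length $m\ge4$ violates the inequality. By (1) the same movie controls how $\phi$ moves arcs near the boundary, and its frames can be spread far apart in the curve complex. Playing these three features against one another answers a question about open books.

## 2. Open books, right veering, essential translation distance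

**Open books.** Let $\Sigma$ be compact, connected, oriented, with nonempty boundary, not a disk, and let $\phi$ be an orientation-preserving diffeomorphism that is the identity near $\partial\Sigma$. The pair $(\Sigma,\phi)$ is an *open book decomposition* with page $\Sigma$ and monodromy $\phi$. It determines $M_{(\Sigma,\phi)}$ as above, oriented by $(\Sigma,\partial_t)$, and, up to isotopy, the contact structure $\xi_{(\Sigma,\phi)}$ that it supports in the sense of Giroux. A contact structure is *overtwisted* if there is an embedded disc tangent to it along its boundary, and *tight* otherwise. Positive Dehn twists $T_c$ are right-handed: an arc approaching $c$ turns right.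

**Definition (right veering, Honda–Kazez–Matić).** Let $\alpha,\beta$ be properly embedded oriented arcs with the same initial point $x\in\partial\Sigma$, isotoped rel endpoints to intersect minimally. Then $\beta$ is *to the right of* $\alpha$ if $\beta$ is isotopic to $\alpha$ rel endpoints, or $(\dot\beta(0),\dot\alpha(0))$ is an oriented basis of $T_x\Sigma$. The monodromy is *right veering* if $\phi(\alpha)$ is to the right of $\alpha$ for every $x\in\partial\Sigma$ and every properly embedded arc $\alpha$ starting at $x$.

**Definition (essential translation distance).** An arc is *homologically essential* if it represents a nonzero class in $H_1(\Sigma,\partial\Sigma)$. The *homologically essential arc complex* has as vertices the isotopy classes of homologically essential properly embedded arcs, where isotopies fix $\partial\Sigma$ pointwise. Two distinct vertices are joined by an edge of length $1$ if they have representatives with disjoint interiors; shared endpoints are allowed. With $d$ the edge-path distance,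
$$\operatorname{dist}_e(\phi)=\min_a d(a,\phi(a)),$$
the minimum over all vertices $a$.

**Example (the annulus, by hand).** Let $\Sigma=\mathbb R/\mathbb Z\times[0,1]$ and $\phi=T^k$, with $T$ the positive twist along the core. An essential arc is isotopic rel endpoints to the image of a straight segment from $(x,0)$ to $(x+w,1)$, and $T^k$ changes the displacement $w$ by $k$ up to a global sign. Consider arcs with data $(x,w)$ and $(x',w')$ and $|w-w'|>1$. The open interval between $x-x'$ and $x-x'+(w-w')$ contains an integer, so some lifts of the two arcs have their initial points in one strict order and their end points in the opposite one. These lifts cross in the interior, whatever representatives we take. So an edge changes $w$ by at most $1$, and $d(a,T^ka)\ge|k|$. Conversely $a$ and $Ta$ share endpoints and their straight representatives have disjoint interiors, so $a,Ta,\dots,T^ka$ (or $a,T^{-1}a,\dots$) is a path of length $|k|$. Hence $\operatorname{dist}_e(T^k)=|k|$. The monodromy $T^k$ is right veering iff $k\ge0$. For $k\ge1$ it is a product of positive twists, so by a textbook theorem the contact structure is Stein fillable, hence tight. On the annulus,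 then, right veering and $\operatorname{dist}_e>0$ imply tight.

**Example (stabilizations).** Let $\Sigma$ be $\Sigma_0$ with a 1-handle attached, $c$ a simple closed curve crossing the cocore $a$ of the handle once, $\phi_0$ a monodromy extended by the identity over the handle, and $\phi=\phi_0\circ T_c$ or $T_c\circ\phi_0$. Since $a\cdot c=\pm1$, the arc $a$ is homologically essential. The arc $T_c(a)$ starts on the right side of $a$, turns right and leaves the handle along $c$, returns along $c$ to the left side of $a$, and ends there; it meets $a$ only at the endpoints. Applying $\phi_0$ changes only the part outside the handle, and $\phi_0(a)=a$. So in both cases $a$ and $\phi(a)$ have disjoint interiors, and $\operatorname{dist}_e(\phi)\le1$.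

Small values of $\operatorname{dist}_e$ thus have geometric meaning. Etnyre and Li ("The arc complex and contact geometry: non-destabilizable planar open book decompositions of the tight contact 3-sphere", arXiv:1305.5928) record that $\operatorname{dist}_e(\phi)=0$ forces an $S^2\times S^1$ summand, and that an open book for a tight contact structure on a manifold without such a summand destabilizes iff $\operatorname{dist}_e(\phi)=1$. Their question is whether large values force tightness:

* (a) Is there $n>0$ such that every $(\Sigma,\phi)$ with $\phi$ right veering and $\operatorname{dist}_e(\phi)>n$ supports a tight contact structure?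
* (b) Is there $n>0$ such that every such $(\Sigma,\phi)$ has nonzero Heegaard Floer contact invariant $c(\xi_{(\Sigma,\phi)})$?

Both answers are **no**. The *fractional Dehn twist coefficient* (FDTC) in the next statement is a translation number defined in Section 4; it counts how many turns $\phi$ makes at a boundary component.

**Theorem 1.** Let $\Sigma=\Sigma_{g,b}$ with $b\ge4$ and $(g,b)\ne(0,4),(0,5)$. For all $n,R>0$ there is $\phi$ such that

1. $\phi$ is pseudo-Anosov and right veering;
2. $\operatorname{dist}_e(\phi)>n$;
3. $\xi_{(\Sigma,\phi)}$ is overtwisted, hence $c(\xi_{(\Sigma,\phi)})=0$;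
4. the FDTC is $\ge R$ at $b-2$ boundary components and lies in $[\frac12,1]$ at the other two.

Items 1–3 for one page, say $\Sigma_{1,4}$ or the planar page $\Sigma_{0,6}$, settle (a) and (b). For $n\ge1$, the second example shows that these open books do not destabilize.

**Facts we quote.**

* (E) Eliashberg (Ann. Inst. Fourier 42, 1992): if $\xi$ is tight and $S$ is a closed connected oriented embedded surface of genus $\ge1$, then $|\langle e(\xi),[S]\rangle|\le-\chi(S)$.
* (OS) Ozsváth–Szabó (Duke 2005): $c(\xi)=0$ if $\xi$ is overtwisted.
* (MM) Masur–Minsky (Invent. 1999): if $f$ is a pseudo-Anosov of $Y$, then $d_{\mathcal C(Y)}(v,f^nv)\to\infty$ for every vertex $v$ of the curve complex $\mathcal C(Y)$.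
* (BGI) Masur–Minsky (GAFA 2000, Thm 3.1): there is $Q=Q(\Sigma)$ such that if $Y\subset\Sigma$ is a proper essential connected subsurface, not a pair of pants, and every vertex of a geodesic $\mathfrak g$ of $\mathcal C(\Sigma)$ has nonempty projection $\pi_Y$, then $\operatorname{diam}_{\mathcal C(Y)}\pi_Y(\mathfrak g)\le Q$. This includes $Y\cong\Sigma_{0,4}$, where $\mathcal C(Y)$ means the Farey graph.
* The Thurston–Winkelnkemper construction of a supported contact form, and Giroux's uniqueness of the supported structure.

**Subsurface projection.** For a curve $u$ in minimal position with $\partial Y$: if $u\subset Y$ is not peripheral in $Y$, then $\pi_Y(u)=\{u\}$. If $u$ crosses $\partial Y$, then $\pi_Y(u)$ consists of the nonperipheral curves of $Y$ among the frontier curves of thin neighborhoods of $k\cup(\text{components of }\partial Y\text{ met by }k)$, where $k$ runs over the arcs of $u\cap Y$; it is nonempty. Otherwise $\pi_Y(u)=\emptyset$. For a diffeomorphism $\psi$ we have $\pi_{\psi(Y)}(\psi(u))=\psi(\pi_Y(u))$. Write $d_Y(u,v)=\operatorname{diam}_{\mathcal C(Y)}(\pi_Y(u)\cup\pi_Y(v))$; the triangle inequality holds through any $w$ with $\pi_Y(w)\neq\emptyset$.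

**Example.** A twist along a component of $\partial Y$ not parallel to $\partial\Sigma$ can be supported outside $Y$. It is then the identity on $Y$, so it does not change $\pi_Y(u)$. A twist along a component of $\partial\Sigma$ contained in $Y$ acts trivially on $\mathcal C(Y)$, so it does not change $\pi_Y(u)$ either.

## 3. The Euler class of a movie

In a movie we normalize all arcs to agree with fixed radial segments near their ends. Isotopies rel $\partial\Sigma$ between such arcs can be taken fixed near $\partial\Sigma$, because the inward directions at a boundary point form a contractible set.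

**Proposition 2.** Let $m\ge4$ be even and let $A_0,\dots,A_m$ be systems such that $A_1$ is obtained from $A_0$ by a right saddle and $A_{i+1}$ from $A_i$ by a left saddle for $1\le i\le m-1$ (up to isotopy rel $\partial\Sigma$). If $\phi(A_m)=A_0$, then $\xi_{(\Sigma,\phi)}$ is overtwisted.

**Step 1: the surface.** *We check that $S$ is a surface to which (E) can be applied.* Put the saddles at times $t_1<\dots<t_m$, with isotopies in between, constant for $t$ near $0$ and $1$. As in Section 1, $S$ is a closed embedded surface meeting a neighborhood of the binding in four meridian discs. Between two consecutive saddle times it consists of two strips, and each saddle level connects them because $\delta$ joins $a^1$ to $a^2$; so $S$ is connected. Coorient $S$ by the normal $\nu$ that projects to the right side of the oriented curves $S\cap\Sigma_t$, where $\Sigma_t=\Sigma\times\{t\}$. The surgeries are coherent, so this is consistent across saddles, and $S$ is oriented.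

**Step 2: a convenient plane field.** *We deform $\xi$, as a plane field, until it is almost tangent to the pages.* Near the binding use coordinates $(z,r,\theta)$ with pages $\theta=\text{const}$, binding $r=0$, and $\partial_z$ orienting the binding as boundary of the page. The outward normal of the page is $-\partial_r$, so $(-\partial_r,\partial_z)$, equivalently $(\partial_z,\partial_r)$, orients the pages. By Thurston–Winkelnkemper and Giroux, $\xi=\ker\lambda$ where
$$\lambda=K\,dt+\beta_t,\quad \beta_t(\partial_t)=0,\ K>0\ \text{constant, on the mapping torus part,}\qquad \lambda=f(r)\,dz+g(r)\,d\theta\ \text{ near the binding,}$$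
with $f(0)>0$, $g>0$ for $r>0$, $g\sim r^2$ at $0$, and $\lambda=K\,d\theta+f(r)\,dz$ in the overlap (where $t=\theta$). Let $f_0\ge0$ be a function equal to $f$ near $r=0$ and vanishing for larger $r$, in particular in the overlap. For $s\in[0,1]$ replace $\beta_t$ by $(1-s)\beta_t$ and $f$ by $(1-s)f+sf_0$. The two prescriptions match in the overlap. The forms never vanish: on the mapping torus part the coefficient of $dt$ is $K$; near the binding the coefficient of $d\theta$ is $g>0$ for $r>0$; and at $r=0$ the coefficient of $dz$ is $f(0)>0$. So $\xi$ is homotopic, through cooriented plane fields, to a field $\xi_0$ that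

* equals $T\Sigma_t$, cooriented by $dt$, away from the binding;
* is $\ker(f_0\,dz+g\,d\theta)$ near the binding, hence contains $\partial_r$ there, and agrees with $\xi$ very near the binding.

In particular $e(\xi)=e(\xi_0)$.

**Step 3: one vector field for two bundles.** *We compute $\chi(S)$ and $\langle e(\xi_0),[S]\rangle$ from the same field.* Let $\zeta$ be the unit tangent field of the oriented curves $S\cap\Sigma_t$; near the binding it is $\pm\partial_r$. Away from the four binding points and the $m$ saddle points it is a nonvanishing section of $TS$ and also of $\xi_0|_S$. At a binding point $TS=\operatorname{span}(\partial_r,\partial_\theta\text{-direction})=\ker dz=\xi_0$ as unoriented planes, and near it, projection along $\partial_z$ is an isomorphism $TS\cong\xi_0$ fixing $\zeta$. At a saddle point $TS=T\Sigma_t=\xi_0$ as unoriented planes, and near it, projection along $\partial_t$ is an isomorphism $TS\cong\xi_0$ fixing $\zeta$. So the index of $\zeta$ as a section of $\xi_0$ is $\pm$ its index as a section of $TS$, with sign $+$ exactly when $S$ and $\xi_0$ have the same coorientation at the point. In $TS$ the index is $+1$ at a binding point, where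 the field is radial, and $-1$ at a saddle, where the field is tangent to a family of hyperbolas.

**Step 4: signs.** *We compare coorientations at the $4+m$ points.* At $x_i$ the arc points inward, along $\partial_r$; since $(\partial_z,\partial_r)$ orients the page, its right side is $\partial_z$. So $\nu=\partial_z$, and $\lambda(\partial_z)=f(0)>0$: the sign is $+$. At $y_i$ the arc points along $-\partial_r$, so $\nu=-\partial_z$ and the sign is $-$.

At a left saddle at time $t_i$ choose oriented page coordinates $(u,v)$ in which the strands just before the saddle, at time $t_i-\varepsilon$, are $u=\pm\sqrt{\varepsilon+v^2}$, the one with $u>0$ going up and the other down. Left of "up" is the $-u$ direction and left of "down" is the $+u$ direction, so the left sides face each other, as they should. Locally $S=\{F=0\}$ with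
$$F=t-t_i+u^2-v^2,\qquad \nabla F=(2u,-2v,1).$$
On the strand $u>0$, $\nabla F$ projects at $v=0$ to the $+u$ direction, the right of "up". On the strand $u<0$ it projects to the $-u$ direction, the right of "down". So $\nu$ is along $\nabla F$, and at the saddle point $\nu=\partial_t$: the sign is $+$. For a right saddle both strands are reversed, so $\nu=-\partial_t$ and the sign is $-$.

**Step 5: the inequality fails.** Adding the indices,
$$\chi(S)=4-m,\qquad \langle e(\xi),[S]\rangle=(2-2)-\big((m-1)-1\big)=2-m.$$
Since $m\ge4$, $\chi(S)\le0$, so $S$ has genus $\ge1$. But $|\langle e(\xi),[S]\rangle|=m-2>m-4=-\chi(S)$. By (E), $\xi$ is not tight. $\square$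

**How sharp the count is.** For a closed movie with $p$ left and $q$ right saddles the computation gives $\chi(S)=4-p-q$ and $\langle e(\xi),[S]\rangle=q-p$. For $p+q\ge4$, (E) is violated iff $|p-q|>p+q-4$, that is, iff $p\le1$ or $q\le1$. For $m=2$ with one saddle of each kind, $S$ is a sphere with Euler number $0$, and (E) says nothing. For $m=4$ the surface is a torus with Euler number $-2$.

## 4. The order on arcs at a boundary component

To decide right veering we need a linear order on arcs and an action of $\phi$ on it.

Fix a hyperbolic metric with geodesic boundary on $\Sigma$, and its universal cover $\tilde\Sigma\subset\mathbb H^2$. The closure $\bar D$ of $\tilde\Sigma$ in $\mathbb H^2\cup S^1_\infty$ is a closed disc with $\partial\bar D=\partial\tilde\Sigma\sqcup\Lambda$, where $\Lambda$ is the limit set. Lifts of diffeomorphisms of $\Sigma$ are quasi-isometries of $\tilde\Sigma$, so they extend to homeomorphisms of $\bar D$. On $\Lambda$ they depend only on the isotopy class and the choice of lift.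

Let $C$ be a boundary component and $\tilde C$ a lift. Put $L=L_C=\partial\bar D\setminus\overline{\tilde C}$, an open interval, ordered from left to right as seen from $\tilde C$ looking inward. Let $\tau$ be the generator of the stabilizer of $\tilde C$ that moves $L$ to the right. It is hyperbolic with axis $\tilde C$, so it also moves $\tilde C$ to the right, and $\tau^ne$ tends to the ends of $L$ as $n\to\pm\infty$.

A diffeomorphism $\psi$ fixing $\partial\Sigma$ pointwise has a unique lift $\tilde\psi$ fixing $\tilde C$ pointwise. It preserves the order of $L$. It commutes with $\tau$, because $\tilde\psi\tau\tilde\psi^{-1}$ is a deck transformation agreeing with $\tau$ on $\tilde C$. The *FDTC* of $\psi$ at $C$ is the translation number of $\tilde\psi$ on $L$, normalized so that $\tau$ has translation number $1$: it is $\lim k_n/n$, where $\tau^{k_n}e\le\tilde\psi^n(e)<\tau^{k_n+1}e$.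

**Arcs as points of $L$.** Fix $z\in C$ and a lift $\tilde z\in\tilde C$. An arc $\alpha$ from $z$ not parallel into $C$ lifts to $\tilde\alpha$ from $\tilde z$ with other endpoint $e(\alpha)\in L$. Represent arcs by geodesics rel endpoints; these are in minimal position. Two geodesic lifts from $\tilde z$ meet only at $\tilde z$, unless they share their other endpoint and coincide, and the order of their directions at $\tilde z$ is the order of their endpoints. If $e(\alpha)=e(\beta)$, the arcs are homotopic, hence isotopic, rel endpoints. So
$$\beta\text{ is strictly right of }\alpha\iff e(\beta)>e(\alpha),\qquad e(\psi(\alpha))=\tilde\psi(e(\alpha)).\tag{2}$$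

**Example.** Let $T_C$ be the positive twist along a curve parallel to $C$. The lift fixing $\tilde C$ is the identity at $\tilde C$, and beyond the collar, where arcs have turned right once around $C$, it equals $\tau$ (off the collars of the other lifts of $C$). So it acts on $\Lambda\cap L$ as $\tau$, its FDTC at $C$ is $1$, and $e(T_C(\alpha))=\tau e(\alpha)$ if $\alpha$ ends on another component. A lift of $T_C$ fixing a lift of a *different* component is the identity outside the collars of the lines covering $C$; it acts trivially on $\Lambda$ and moves only points on those lines.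

**Lemma 3.** If $\tilde\psi^k(e)\ge\tau(e)$ for some $e\in L_C$ and $k\ge1$, then $\tilde\psi(e')>e'$ for all $e'\in L_C$. If this holds at every boundary component, $\psi$ is right veering.

*Proof.* Suppose $\tilde\psi(e')\le e'$. Choose $j$ with $\tau^je'\le e<\tau^{j+1}e'$. Since $\tilde\psi$ commutes with $\tau$, $\tilde\psi^{2k}(e)\ge\tilde\psi^k(\tau e)=\tau\tilde\psi^k(e)\ge\tau^2e$. Hence
$$\tau^{j+2}e'\le\tau^2e\le\tilde\psi^{2k}(e)\le\tilde\psi^{2k}(\tau^{j+1}e')=\tau^{j+1}\tilde\psi^{2k}(e')\le\tau^{j+1}e',$$
a contradiction. For the last claim, arcs parallel into $C$ can be isotoped into a collar and are fixed up to isotopy. By (2) all other arcs starting on $C$ move strictly to the right. $\square$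

So one point making one full turn, under some power of $\psi$, is enough at each component.

**Movies with left saddles only.** The simplest way to violate (E) is a movie with no right saddle ($q=0$, $p\ge4$). It never gives right veering. By (1), at $y_1$ every left saddle moves the arc strictly right, so the arcs $\alpha_i$ of $A_i$ at $y_1$ satisfy $e(\alpha_0)<e(\alpha_1)<\dots<e(\alpha_m)$. From $\phi(A_m)=A_0$ we get $\tilde\phi(e(\alpha_m))=e(\alpha_0)<e(\alpha_m)$, so $\phi$ moves $\alpha_m$ strictly to the left, whatever choices were made. With right saddles only, the same happens at $x_1$.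

One right saddle at the start moves the arc at $y_1$ to the left once. Afterwards $m-1$ left saddles push it back to the right, and to have any hope we need $e(\alpha_m)<e(\alpha_0)$ at the end. So all the moves to the right have to be squeezed into the room gained by one move to the left. And $m$ cannot stay small: consecutive arcs at $x_1$ have disjoint interiors and join different boundary components, so they are adjacent vertices of the homologically essential arc complex, and $d(\alpha_m,\phi(\alpha_m))=d(\alpha_m,\alpha_0)\le m$. Thus $\operatorname{dist}_e(\phi)\le m$, and we need $m>n$. The next section measures the room and shows how to squeeze.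

## 5. Windows: the intervals $J_\alpha$

For an arc $\alpha$ joining different components $C,C'$, let $P_\alpha$ be the pair of pants that is a thin neighborhood of $C\cup\alpha\cup C'$, and let $\kappa_\alpha=\partial P_\alpha\cap\operatorname{int}\Sigma$. The complement of $P_\alpha$ is $\Sigma_{g,b-1}$ with $b-1\ge3$, so $\kappa_\alpha$ is essential and nonperipheral. Recall that distinct lifts of curves from a disjoint family of pairwise nonisotopic essential nonperipheral curves are disjoint lines with disjoint endpoint pairs, and these are also disjoint from the endpoints of lifts of $\partial\Sigma$.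

**Definition (the window $J_\alpha$).** Let $\alpha$ go from $z\in C$ to $C'\neq C$. Let $\tilde P$ be the component of the preimage of $P_\alpha$ containing $\tilde C$, and let $\tilde V_\alpha$ be the component of $\tilde P\setminus(\text{lifts of }\alpha)$ adjacent to the segment $(\tilde z,\tau\tilde z)$ of $\tilde C$. Cutting $P_\alpha$ along $\alpha$ gives an annulus with essential core $\kappa_\alpha$, and $\tilde V_\alpha$ is its universal cover, a strip. So exactly one lift $\tilde\kappa_0$ of $\kappa_\alpha$ lies in its frontier, and $\tilde\alpha,\tau\tilde\alpha$ lie in its frontier. Let $J_\alpha=(j_\alpha^-,j_\alpha^+)$ be the open arc of $\partial\bar D$ cut off by $\tilde\kappa_0$ and not containing $\tilde C$.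

The picture: looking inward from $\tilde C$ between the walls $\tilde\alpha$ and $\tau\tilde\alpha$, one sees the line $\tilde\kappa_0$ at the back of the strip; $J_\alpha$ is what lies behind it. Since $\tilde V_\alpha$ lies between $\tilde\alpha$ and $\tau\tilde\alpha$, and $j_\alpha^\pm\in\Lambda$ while $e(\alpha)\notin\Lambda$,
$$e(\alpha)<j_\alpha^-<j_\alpha^+<\tau e(\alpha).\tag{3}$$
In particular $\overline{J_\alpha}$ and $\tau^{-1}\overline{J_\alpha}$ are disjoint. By construction $J_{\psi(\alpha)}=\tilde\psi(J_\alpha)$.

For a system $A=\{a^1,a^2\}$ put $\kappa^s=\kappa_{a^s}$ and $\Theta=T_{\kappa^1}T_{\kappa^2}$. From now on $(g,b)\neq(0,4),(0,5)$. Then $Y=\Sigma\setminus(P_{a^1}\cup P_{a^2})\cong\Sigma_{g,b-2}$ is connected and neither an annulus nor a pair of pants; in particular $\kappa^1\ne\kappa^2$.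

**Lemma 4.** Let $A$ be a system and $\alpha$ its arc at $z\in C$. Then $\tilde\Theta(e)\ge e$ on $L_C$, and for $e\in J_\alpha$, $\tilde\Theta^N(e)\to j_\alpha^\pm$ as $N\to\pm\infty$.

So twisting along $\kappa^1,\kappa^2$ pushes everything inside the window to one of its ends; negative powers push to the left end.

*Proof.* Take $\kappa^1,\kappa^2$ geodesic and $P_\alpha$ bounded by geodesics. This is an isotopy fixing $\partial\Sigma$, so neither $J_\alpha$ nor the action of $\tilde\Theta$ on $\partial\bar D$ changes.

**Step 1: the points that do not move.** For a lift $\tilde\kappa$ of $\kappa_\alpha$ in the frontier of $\tilde P$ let $I_{\tilde\kappa}\subset L$ be the open arc cut off by $\tilde\kappa$ on the side away from $\tilde P$. A point of $\partial\bar D$ in no $I_{\tilde\kappa}$ lies in the closure of $\tilde P$: a geodesic to it from a point of $\tilde P$ either stays in $\tilde P$, or crosses some frontier line $\tilde\kappa$ and then stays behind it, and then the point, not being in $I_{\tilde\kappa}$, is an endpoint of $\tilde\kappa$. Now $\Theta$ is the identity on $P_\alpha$ outside thin twist annuli, and $\tilde\Theta$ fixes $\tilde C$. So $\tilde\Theta$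 fixes $\tilde P$ pointwise outside the lifted annuli, and by continuity it fixes all points of $\partial\bar D$ in the closure of $\tilde P$.

**Step 2: the points behind a frontier line.** Let $\tilde\kappa$ be such a line, $k$ the generator of its stabilizer translating towards its right endpoint (as seen from $\tilde P$; this is the larger endpoint in $L$), and $\tilde Z$ the component of $\tilde\Sigma\setminus\text{preimage}(\kappa^1\cup\kappa^2)$ on the far side of $\tilde\kappa$. The element $k$ has axis $\tilde\kappa$. So it moves every point of $I_{\tilde\kappa}$ to the right, and $k^N$ of a point, or of a compact subset of $I_{\tilde\kappa}$, converges to the right (left) endpoint of $\tilde\kappa$ as $N\to+\infty$ ($-\infty$). A path crossing $\tilde\kappa$ from $\tilde P$ to $\tilde Z$ is turned right by one period of $\tilde\kappa$, the twist being right-handed; so $\tilde\Theta=k$ on $\tilde Z$ outside the twist annuli, and $k\tilde Z=\tilde Z$. As in Step 1, a point $e\in I_{\tilde\kappa}$ is of one of two kinds.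

* $e\in\overline{\tilde Z}$. Then $\tilde\Theta^N(e)=k^Ne$.
* $e\in I_\lambda$, the arc behind a frontier line $\lambda\ne\tilde\kappa$ of $\tilde Z$. The endpoints of $\lambda$ are limits of points of $\tilde Z$ outside the twist annuli, so $\tilde\Theta$ maps them by $k$. Hence $\tilde\Theta^N(I_\lambda)=I_{k^N\lambda}=k^NI_\lambda$. The lines $\lambda$ and $k\lambda$ are distinct, since $k$ stabilizes only $\tilde\kappa$, and both are frontier lines of $\tilde Z$. So $I_{k\lambda}$ is disjoint from $I_\lambda$, and it lies to its right. Moreover $\overline{I_\lambda}\subset I_{\tilde\kappa}$ is compact.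

In both cases $\tilde\Theta(e)>e$, and $\tilde\Theta^N(e)$ converges to the right (left) endpoint of $\tilde\kappa$ as $N\to+\infty$ ($-\infty$). With Step 1 this gives $\tilde\Theta(e)\ge e$ on $L$. For $\tilde\kappa=\tilde\kappa_0$ we have $I_{\tilde\kappa_0}=J_\alpha$, which gives the rest. $\square$

The next lemma says where a saddle puts the new arc and, more importantly, the left end of the *new window*. Tracking $e(\alpha_i)$ alone would not do: a move to the right lands in $J_{\alpha_i}$, and Lemma 4 can bring it back only as far as $j^-_{\alpha_i}$, not to $e(\alpha_i)$. The left ends $j^-$ can be followed without loss.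

**Lemma 5.** Let $\alpha,\alpha'$ be arcs from $z\in C$ with disjoint interiors, ending on $C',C''$, with $C,C',C''$ distinct. If $\alpha'$ leaves $z$ to the right of $\alpha$, then $j^-_{\alpha'}$ and $e(\alpha')$ lie in $J_\alpha$. If it leaves to the left, they lie in $\tau^{-1}J_\alpha$.

*Proof.* Put $\hat\kappa=\tilde\kappa_0$, $J=J_\alpha$ in the first case, and $\hat\kappa=\tau^{-1}\tilde\kappa_0$, $J=\tau^{-1}J_\alpha$ in the second.

**Step 1: where $\tilde\alpha'$ goes.** With $P_\alpha$ thin, $\alpha'$ meets $P_\alpha$ only near $z$, so it crosses $\kappa_\alpha$ exactly once. Its lift from $\tilde z$ starts in $\tilde V_\alpha$, resp. $\tau^{-1}\tilde V_\alpha$. So $\tilde\alpha'$ crosses exactly one lift of $\kappa_\alpha$, namely $\hat\kappa$, and crosses it once. Let $\tilde C''\ni e':=e(\alpha')$ be the boundary line where it ends. Then: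

* (i) among lifts of $\kappa_\alpha$, only $\hat\kappa$ separates $\tilde C$ from $\tilde C''$; in particular $e'\in\tilde C''\subset J$.

**Step 2: a deck transformation converging to $j^-_{\alpha'}$.** Consider the strip $\tilde V_{\alpha'}$ to the right of $\tilde\alpha'$ that defines $J_{\alpha'}$. Its side opposite to the lift of $\kappa_{\alpha'}$ covers the loop around $C,\alpha',C'',\alpha'^{-1}$. It is a line $\ell$ made of consecutive segments
$$\dots,\ \tau\tilde\alpha',\ [\tau\tilde z,\tilde z]\subset\tilde C,\ \tilde\alpha',\ [e',ge']\subset\tilde C'',\ g\tilde\alpha',\ \dots$$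
where $g$ is a generator of the stabilizer of $\tilde C''$; along this direction $\tilde V_{\alpha'}$ is on the right. The generator $k'$ of the stabilizer of $\tilde V_{\alpha'}$ moving in this direction takes $\tau\tilde\alpha'$ to $g\tilde\alpha'$: these are one period apart, and both have $\tilde V_{\alpha'}$ on their left, seen from $\tau\tilde z$ and $g\tilde z$. Hence
$$k'=g\tau^{-1},\qquad k'\tilde C=g\tilde C.$$
The closure of $\tilde V_{\alpha'}$ in $\bar D$ is a disc bounded by $\ell$, its two limit points, and the lift of $\kappa_{\alpha'}$. So the points of $\ell\cap\partial\bar D$ occur along $\ell$ in monotone circular order. Starting with $\tau\tilde z,\tilde z$, which is leftward on $\tilde C$, one then traverses $L$ from left to right through $e',ge',\dots$ to $\lim_{n\to\infty}k'^n\tilde z$, then $\lim_{n\to\infty}k'^{-n}\tilde z$, then $\dots,\tau e'$. The two limits are the endpoints of the lift of $\kappa_{\alpha'}$ bounding $\tilde V_{\alpha'}$, so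
$$j^-_{\alpha'}=\lim_{n\to\infty}k'^n\tilde z.$$

**Step 3: nesting.** *We find an arc $G$ with $\overline G\subset J$ that captures all $k'^n\tilde z$, $n\ge1$.* Translating (i) by $g$:

* (ii) among lifts of $\kappa_\alpha$, only $g\hat\kappa$ separates $g\tilde C$ from $\tilde C''=g\tilde C''$.

Also $g\hat\kappa\ne\hat\kappa$, since $g\ne1$ is hyperbolic with unique axis $\tilde C''$. Let $G$ be the open arc of $\partial\bar D$ cut off by $g\hat\kappa$ that contains $g\tilde C$; it does not contain $\tilde C''$. By (ii), $\hat\kappa$ does not separate $g\tilde C$ from $\tilde C''\subset J$, so $g\tilde C\subset J$. By (i), $g\hat\kappa$ does not separate $\tilde C$ from $\tilde C''$, so both are on the non-$G$ side of $g\hat\kappa$. The line $\hat\kappa$ is disjoint from $g\hat\kappa$ and separates $\tilde C$ from $\tilde C''$. If it lay on the $G$ side, the whole non-$G$ side would be on one side of $\hat\kappa$, a contradiction. So $\hat\kappa$ lies on the non-$G$ side, hence $G$ lies on one side of $\hat\kappa$. Since $G$ contains $g\tilde C\subset J$, we get $G\subset J$. As the endpoint pairs are disjoint, $\overline G\subset J$.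

**Step 4: conclusion.** By (3), $J$ and $\tau^{-1}J$ have disjoint closures, so $\tau^{-1}J\subset\partial\bar D\setminus\overline J$. This complement is the arc cut off by $\hat\kappa$ containing $\tilde C$, that is, $g^{-1}G$. Hence $k'J=g\tau^{-1}J\subset G\subset J$. Now $k'\tilde z\in g\tilde C\subset G$, and if $k'^n\tilde z\in G\subset J$ then $k'^{n+1}\tilde z\in k'J\subset G$. So $k'^n\tilde z\in G$ for all $n\ge1$, and $j^-_{\alpha'}\in\overline G\subset J$. $\square$

## 6. Choosing the movie and the monodromy

**Lemma 6.** Let $A,A^*$ be systems with different matchings. Then no $\kappa_a$ ($a\in A$) can be made disjoint from any $\kappa_{a^*}$ ($a^*\in A^*$). So $d_{\mathcal C(\Sigma)}(\kappa_a,\kappa_{a^*})\ge2$.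

*Proof.* The curve $\kappa_a$ bounds pants $P$ containing a set $E$ of two components of $\partial\Sigma$, and $\kappa_{a^*}$ bounds pants $P^*$ containing $E^*$. Since the matchings differ, $|E\cap E^*|=1$. If the curves were disjoint, then after isotopy $P\subset P^*$, $P^*\subset P$, $P\cap P^*=\emptyset$, or $P\cup P^*=\Sigma$. The first two would give $E=E^*$ and the third $E\cap E^*=\emptyset$, contrary to $|E\cap E^*|=1$. The last would leave $\Sigma$ with only the $|E\cup E^*|=3$ boundary components in $E\cup E^*$, but $b\ge4$. $\square$

The surface $Y=\Sigma\setminus(P_{a^1}\cup P_{a^2})\cong\Sigma_{g,b-2}$ attached to a system is proper, essential and connected, and it carries pseudo-Anosovs represented by diffeomorphisms that are the identity near $\partial Y$. The only vertices of $\mathcal C(\Sigma)$ with empty projection to $Y$ are $\kappa^1,\kappa^2$, because the complement of $Y$ consists of two pairs of pants.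

**The shape of the movie.** Fix an even $m\ge4$ and any system $A_0$, and let $A_1$ result from $A_0$ by any right saddle. Objects attached to $A_i$ carry the index $i$: $\kappa_i^1,\kappa_i^2,\Theta_i,Y_i$. For $1\le i\le m-1$, given $A_{i-1}$ and $A_i$, choose any left saddle $A_i\to A'_{i+1}$ and a pseudo-Anosov $f_i$ of $Y_i$ that is the identity near $\partial Y_i$, extended by the identity, and set
$$A_{i+1}=\Theta_i^{-N_i}f_i^{n_i}(A'_{i+1}),\qquad n_i,N_i\ge0\text{ to be chosen.}\tag{4}$$
The map $\Theta_i^{-N_i}f_i^{n_i}$ fixes a neighborhood of $A_i\cup\partial\Sigma$. It carries the band for $A_i\to A'_{i+1}$ to a band on the left sides of $A_i$, so $A_{i+1}$ also arises from $A_i$ by a left saddle. Consecutive systems have different matchings. The power of $f_i$ will provide distance; the power of $\Theta_i^{-1}$ will do the squeezing.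

At each of the four points $z$ write $\alpha_i$ for the arc of $A_i$ at $z$, $e_i=e(\alpha_i)$ and $J_i=(j_i^-,j_i^+)=J_{\alpha_i}$. The arcs $\alpha_i,\alpha_{i+1}$ have disjoint interiors and end on different components, both different from that of $z$. So Lemma 5 applies to them.

**Step 1: choice of $n_i$.** *Consecutive movie steps should look far apart in $Y_i$.* We choose $n_i$ with
$$d_{Y_i}(\kappa_{i-1}^s,\kappa_{i+1}^t)>2Q\qquad\text{for all }s,t\in\{1,2\}.\tag{5}$$
Let $\kappa'^t$ be the curves of $A'_{i+1}$. By Lemma 6 the curves $\kappa_{i-1}^s$ and $\kappa'^t$ have nonempty projections to $Y_i$. Twisting along $\partial Y_i$ does not change $\pi_{Y_i}$, so $\pi_{Y_i}(\kappa_{i+1}^t)=f_i^{n_i}\pi_{Y_i}(\kappa'^t)$. Take $w\in\pi_{Y_i}(\kappa_{i-1}^s)$ and $v\in\pi_{Y_i}(\kappa'^t)$; then $d_{\mathcal C(Y_i)}(w,f_i^{n}v)\ge d_{\mathcal C(Y_i)}(v,f_i^nv)-d_{\mathcal C(Y_i)}(v,w)\to\infty$ by (MM). So (5) holds for large $n_i$, independently of $N_i$.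

**Step 2: choice of $N_i$.** *All the moves to the right at the $y$'s are squeezed, while at the $x$'s the moves to the left add up to full turns.* The $N_i$ can be chosen, in the order $i=1,\dots,m-1$, so that for $1\le i\le m$
$$j_i^-<\tau^{-1}j_0^+\ \text{ at }y_1,y_2;\qquad j_i^-<\tau^{-(i-1)}j_0^+\ \text{ at }x_1,x_2.\tag{6}$$

For $i=1$ the saddle is a right saddle: by (1) the arc moves left at the $y$'s and right at the $x$'s. Lemma 5 gives $j_1^-\in\tau^{-1}J_0$ at the $y$'s and $j_1^-\in J_0$ at the $x$'s, so (6) holds.

Assume (6) for $i$, with $1\le i\le m-1$. The system $A''=f_i^{n_i}(A'_{i+1})$ arises from $A_i$ by a left saddle, so the arc moves right at the $y$'s and left at the $x$'s. Writing $j''$ for the left end of the window of the arc of $A''$ at $z$, Lemma 5 gives $j''\in J_i$ at the $y$'s and $j''\in\tau^{-1}J_i$ at the $x$'s. Now $j_{i+1}^-=\tilde\Theta_i^{-N_i}(j'')$, and $\tilde\Theta_i$ commutes with $\tau$. By Lemma 4, as $N_i\to\infty$ this point tends to $j_i^-<\tau^{-1}j_0^+$ at the $y$'s, and to $\tau^{-1}j_i^-<\tau^{-i}j_0^+$ at the $x$'s. The inequalities are strict, so (6) holds for $i+1$ once $N_i$ is large.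

**Step 3: closing the movie.** Since $m$ is even, $A_m$ and $A_0$ have the same matching. Hence there is an orientation-preserving diffeomorphism $\phi_1$, the identity near $\partial\Sigma$, with $\phi_1(A_m)=A_0$, each arc going to the arc with the same endpoints. Define it first from a neighborhood of $\partial\Sigma\cup A_m$ to one of $\partial\Sigma\cup A_0$; both are collars with bands attached at the same places. The complements are both connected, of genus $g$ with $b-2$ boundary components, so by the classification of surfaces the given identification of boundaries extends.

**Step 4: distance across the seam.** Let $f_0$ be a pseudo-Anosov of $Y_0$, the identity near $\partial Y_0$. The curves $\phi_1(\kappa_{m-1}^s)$ belong to the system $\phi_1(A_{m-1})$, whose matching differs from that of $\phi_1(A_m)=A_0$. By Lemma 6 they, and the $\kappa_1^t$, project nontrivially to $Y_0$. As in Step 1, (MM) lets us choose $n_0$ so that $\phi':=f_0^{n_0}\phi_1$ satisfies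
$$d_{Y_0}(\phi'(\kappa_{m-1}^s),\kappa_1^t)>2Q\qquad\text{for all }s,t.\tag{7}$$

**Step 5: the monodromy.** Put
$$\phi=\prod_jT_{D_j}^{N_j'}\cdot\Theta_0^N\cdot\phi',\qquad N,N_j'\text{ large, to be chosen.}$$
All factors except $\phi_1$ fix $A_0$, so $\phi(A_m)=A_0$. By Proposition 2, $\xi_{(\Sigma,\phi)}$ is overtwisted, and by (OS), $c(\xi_{(\Sigma,\phi)})=0$. This is item 3 of Theorem 1, whatever $N$ and $N_j'$ are.

## 7. Full turns at every boundary component

Fix a number $R>0$ as in Theorem 1. We verify the hypothesis of Lemma 3 at each component.

**Step 1: the four components carrying the arcs.** Let $z\in C$ be one of $x_1,x_2,y_1,y_2$, and first ignore the $T_{D_j}$, so $\phi=\Theta_0^N\phi'$. Put $p=1$ if $z$ is a $y$ and $p=m-1$ if $z$ is an $x$. By (3) for $\alpha_m$, (6) for $i=m$, $p\ge1$, and (3) for $\alpha_0$,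
$$e_m<j_m^-<\tau^{-p}j_0^+\le\tau^{-1}j_0^+<e_0.\tag{8}$$
We follow $e_m$ for two steps. First, $\phi'(A_m)=A_0$ and $\Theta_0$ fixes $\alpha_0$, so $\tilde\phi(e_m)=\tilde\Theta_0^N(e_0)=e_0$. Next put $r=\tilde\phi'(e_0)$, so that $\tilde\phi^2(e_m)=\tilde\phi(e_0)=\tilde\Theta_0^N(r)$. Since $\tilde\phi'(J_m)=J_0$ and $e_0>j_m^-$ by (8), we have $r>\tilde\phi'(j_m^-)=j_0^-$. If $r\in J_0$, then $\tilde\Theta_0^N(r)\to j_0^+$ as $N\to\infty$, by Lemma 4. Otherwise $r\ge j_0^+$, and Lemma 4 gives $\tilde\Theta_0^N(r)\ge r\ge j_0^+$ for all $N\ge0$. By (8), $\tau^pe_m<j_0^+$. So for $N$ large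
$$\tilde\phi^2(e_m)>\tau^pe_m,\qquad p\ge1.\tag{9}$$
Fix an $N$ that works at all four points. The $T_{D_j}$ do not affect this: their lifts fixing $\tilde C$ move, on $L_C$, only points of lines covering $D_j$ (example in Section 4), whereas $e_m$, $e_0$, $r$, $\tilde\Theta_0^N(r)$ lie on lines covering $C_{x_1},\dots,C_{y_2}$.

**Step 2: the components $D_j$.** Let $\hat\phi=\Theta_0^N\phi'$ and let $e\in\Lambda\cap L_{D_j}$. Since $\tau^{-s}e$ tends to the left end of $L_{D_j}$, there is $s_j\ge0$ with $\tilde{\hat\phi}(e)\ge\tau^{-s_j}e$, and $\tilde{\hat\phi}(e)\in\Lambda$. On $\Lambda\cap L_{D_j}$ the lift of $T_{D_j}$ fixing $\tilde D_j$ acts as $\tau$ and those of $T_{D_i}$, $i\ne j$, act trivially. So for $N_j'\ge s_j+R+1$,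
$$\tilde\phi(e)\ge\tau^{N_j'-s_j}e\ge\tau e.\tag{10}$$

**Step 3: right veering.** Lemma 3 applies with $k=2$ at the four components, by (9), and with $k=1$ at the $D_j$, by (10). So $\phi$ is right veering.

**Step 4: FDTCs.** At $D_j$ the FDTC is $\ge N_j'-s_j\ge R$ by (10). By (9) it is $\ge(m-1)/2$ at the $x$'s, which is $\ge R$ for $m$ large, and $\ge\frac12$ at the $y$'s. For the upper bound at the $y$'s: the first saddle moves the arc left and the others move it right, so Lemma 5 gives $e_1\in\tau^{-1}J_0$ and $e_{i+1}\in J_i$ for $1\le i\le m-1$. By (3), $\tau^{-1}e_0<e_1<\dots<e_m$. Hence $\tilde\phi(\tau^{-1}e_0)<\tilde\phi(e_m)=e_0$, that is, $\tilde\phi(e_0)<\tau e_0$, and the FDTC is $\le1$. This is item 4, provided $(m-1)/2\ge R$.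

## 8. Growth in the curve complex and the lower bound for $\operatorname{dist}_e$

**Step 1: a bi-infinite movie.** Extend to all $i\in\mathbb Z$ by $A_{i+m}=\phi^{-1}(A_i)$, which is consistent because $A_m=\phi^{-1}(A_0)$, and extend $\kappa_i^s,Y_i$ likewise. Since $\phi$ fixes $\partial\Sigma$ and $m$ is even, consecutive systems have different matchings for all $i$. Property (5) holds for all $i$. For $i\not\equiv0\pmod m$ this is Section 6 and equivariance. For $i\equiv0$ it suffices to take $i=m$. Applying $\phi$ turns the claim into $d_{Y_0}(\phi(\kappa_{m-1}^s),\kappa_1^t)>2Q$, and this is (7), because $\Theta_0$ and the $T_{D_j}$ do not change $\pi_{Y_0}$.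

**Lemma 7.** For $i>j$ and all $s,t$: $d_{\mathcal C(\Sigma)}(\kappa_j^s,\kappa_i^t)\ge2(i-j)$.

*Proof.* Fix $u=\kappa_j^s$ and let $E(i)=\min_td_{\mathcal C(\Sigma)}(u,\kappa_i^t)$, so $E(j)=0$. We show $E(i+1)\ge E(i)+2$ for $i\ge j$ by induction. For $i=j$ this is Lemma 6.

Let $i>j$ and assume $E(i)\ge E(i-1)+2$. Let $\mathfrak g$ be a geodesic of length $E(i-1)$ from $u$ to some $\kappa_{i-1}^t$. No vertex of $\mathfrak g$ is $\kappa_i^1$ or $\kappa_i^2$, since otherwise $E(i)\le E(i-1)$. So all its vertices project nontrivially to $Y_i$, and (BGI) gives $d_{Y_i}(u,\kappa_{i-1}^t)\le Q$. Let $\mathfrak g'$ be a geodesic of length $E(i+1)$ from $u$ to some $\kappa_{i+1}^{t'}$. If $\mathfrak g'$ avoided $\kappa_i^1$ and $\kappa_i^2$, then likewise $d_{Y_i}(u,\kappa_{i+1}^{t'})\le Q$, so $d_{Y_i}(\kappa_{i-1}^t,\kappa_{i+1}^{t'})\le2Q$, contradicting (5). So $\mathfrak g'$ passes through some $\kappa_i^q$. By Lemma 6 its length is at least $d(u,\kappa_i^q)+d(\kappa_i^q,\kappa_{i+1}^{t'})\ge E(i)+2$. $\square$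

**Step 2: $\phi$ is pseudo-Anosov.** Since $\kappa_{km}^s=\phi^{-k}(\kappa_0^s)$, Lemma 7 gives $d_{\mathcal C(\Sigma)}(\kappa_0^s,\phi^{-k}\kappa_0^s)\ge2km$. So the stable translation length
$$\ell(\phi)=\lim_{k\to\infty}\tfrac1k\,d_{\mathcal C(\Sigma)}(v,\phi^kv),$$
which does not depend on the vertex $v$, satisfies $\ell(\phi)\ge2m$. Periodic and reducible classes have a bounded orbit in $\mathcal C(\Sigma)$. By the Nielsen–Thurston classification $\phi$ is pseudo-Anosov.

**Step 3: from arcs to curves.** *We compare the arc complex with $\mathcal C(\Sigma)$.* Let $a$ be homologically essential. Then $a$ is nonseparating, since a separating arc together with arcs of $\partial\Sigma$ bounds a subsurface. Let $\pi(a)$ be the set of frontier curves of a thin neighborhood of $a\cup(\text{boundary components touched by }a)$.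

* If $a$ joins distinct components, $\pi(a)=\{\kappa_a\}$, essential and nonperipheral (Section 5).
* If both ends lie on one component $C$, the neighborhood is a collar of $C$ with a band along $a$ attached, a pair of pants. Each of its two frontier curves contains exactly one of the two long sides of the band. As $a$ is nonseparating, there is a closed curve in $\operatorname{int}\Sigma$ crossing $a$ exactly once, and for a thin neighborhood it runs through the neighborhood once, across the band. So it crosses each frontier curve exactly once. Both are therefore nonseparating, hence essential and nonperipheral.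

Thus $\pi(a)\subset\mathcal C(\Sigma)$ is nonempty, of diameter $\le1$. It depends only on the isotopy class of $a$ with endpoints free to slide in $\partial\Sigma$, and $\pi$ commutes with diffeomorphisms.

**Step 4: a Lipschitz constant.** If $a,a'$ are adjacent, sliding shared endpoints slightly along $\partial\Sigma$ makes them disjoint without changing $\pi(a),\pi(a')$. Up to diffeomorphisms of $\Sigma$ there are only finitely many pairs of disjoint arcs: cutting along such a pair leaves a surface of bounded complexity with the copies of the arcs marked on its boundary, there are finitely many such marked surfaces up to homeomorphism, and the pair is recovered by regluing. Since $\mathcal C(\Sigma)$ is connected ($3g-3+b\ge2$), there is a constant $1\le K_\Sigma<\infty$, depending only on $\Sigma$, with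
$$d_{\mathcal C(\Sigma)}(u,u')\le K_\Sigma\qquad\text{for all }u\in\pi(a),\ u'\in\pi(a')\text{ and adjacent }a,a'.$$

**Step 5: the lower bound.** Suppose $d(a,\phi(a))=D<\infty$ and let $u\in\pi(a)$. If $D=0$, then $\phi^k(u)\in\pi(\phi^k(a))=\pi(a)$ for all $k$, so $\ell(\phi)=0$, a contradiction. If $D\ge1$, concatenating the translates by $1,\phi,\dots,\phi^{k-1}$ of a path from $a$ to $\phi(a)$ gives a path of length $kD$ from $a$ to $\phi^k(a)$. Choosing a curve in $\pi$ of each vertex, with $u$ at the start and $\phi^k(u)$ at the end, we get $d_{\mathcal C(\Sigma)}(u,\phi^ku)\le K_\Sigma kD$. Hence $2m\le\ell(\phi)\le K_\Sigma D$. As $a$ was arbitrary,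
$$\operatorname{dist}_e(\phi)\ge\frac{2m}{K_\Sigma}.\tag{11}$$

**Step 6: end of the proof of Theorem 1.** The page $\Sigma$ is fixed, so $K_\Sigma$ is fixed, while $m$ was an arbitrary even number $\ge4$. Given $n,R>0$, choose $m$ even with $2m/K_\Sigma>n$ and $(m-1)/2\ge R$, and carry out the construction. Item 1 is Step 2 here together with Step 3 of Section 7; item 2 is (11); item 3 is Step 5 of Section 6; item 4 is Step 4 of Section 7. $\blacksquare$

Therefore no integer $n$ as in (a) exists, and since overtwisted structures have vanishing contact invariant, none as in (b) exists either. This already happens on the single page $\Sigma_{1,4}$, on the single planar page $\Sigma_{0,6}$, and on every $\Sigma_{g,b}$ with $b\ge4$ and $(g,b)\ne(0,4),(0,5)$. It still happens if one also asks that $\phi$ be pseudo-Anosov, or that its FDTCs be as large as desired at all but two boundary components.
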